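# Truthful mechanisms cannot approximate the maximin share within a constant factor

## 1. A linear loss? The picking order and small numbers of items

We divide $m$ indivisible goods among $n$ agents whose valuations are private, without payments, so that nobody gains by lying and everybody gets a decent share. How much of the share must be lost to truthfulness, and does the loss grow with $m$?

The first guess is that it grows, and linearly: for two agents there is a lower bound of $\lfloor m/2\rfloor$, and more agents should only make things harder. A second guess comes with the first: to prove growth, look at two of the $n$ agents and ignore the rest. To test these guesses we need the definitions.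

**Definition (valuations, share).** Let $M$ be the set of $m$ items. Agent $i$ has values $v_{ij}=v_i(j)\ge 0$, and $v_i(S)=\sum_{j\in S}v_{ij}$ for $S\subseteq M$. The *maximin share* (MMS) of agent $i$ is
$$\mu_i=\max_{(S_1,\dots,S_n)\text{ partition of }M}\ \min_k v_i(S_k).$$
She cuts $M$ into $n$ bundles knowing that she may be left with the worst one.

For example, take values $(3,2,2,1)$. For $n=2$ the cut $\{3,1\},\{2,2\}$ gives $\mu=4$, which is half of the total $8$. For $n=3$ the cut $\{3\},\{2\},\{2,1\}$ gives $2$. Three bundles worth at least $3$ each would need a total of $9$, and values are integers, so $\mu=2$.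

**Definition (mechanism, truthfulness, approximation).** A deterministic mechanism maps reported additive valuations to an allocation, that is, a partition of $M$ among the agents. It is *truthful* if no agent can ever obtain a bundle of strictly larger true value by misreporting, whatever the others report. For $\alpha\ge1$ it is an *$\alpha$-approximation* if on every instance, under truthful reports, every agent $i$ receives value at least $\mu_i/\alpha$.

**Mechanisms that ignore the reports.** These are truthful, but useless once $m>n$. Suppose agent $i$ always gets the fixed set $S_i$. If $|M\setminus S_i|\ge n$, let her value every item outside $S_i$ at $1$ and every item of $S_i$ at $0$: then $\mu_i\ge1$ and she receives $0$. So a finite factor forces $m-|S_i|\le n-1$ for all $i$. Summing over $i$ gives $(n-1)m\le n(n-1)$, that is, $m\le n$.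

**The picking order.** Let $2\le n<m$. Agents $1,\dots,n-1$ in turn take a favorite remaining item, and agent $n$ gets the rest. This is truthful: each picker chooses from a set of items that her own report does not influence, and the last report is ignored. Its factor is $\lfloor\frac{m-n+2}{2}\rfloor$, for the following reason. Suppose $k\le n-2$ items are gone when an agent picks. Her MMS partition has at least $n-k$ untouched bundles, which together contain at most $m-k$ items. So one of them has at most $\frac{m-k}{n-k}=1+\frac{m-n}{n-k}$ items. This bound increases with $k$, so that bundle has at most $\lfloor\frac{m-n+2}{2}\rfloor$ items. It is worth at least her share, and her best item in it is worth at least the share divided by the number of items. For the last agent $n-1$ items are gone, one bundle of her MMS partition is untouched, and she gets at least her full share.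

For $n=3$ the factor is $1$ when $m=4$, it is $2$ when $m=5$, and $3$ when $m=8$. These values are attained: for $m=8$ let everybody have one item worth $10$ and seven items worth $1$. The share is $3$ (bundles with $1$, $3$ and $4$ items). Agent 1 takes the big item, and agent 2 is left with a single item worth $1$.

For $n=2$, Amanatidis, Birmpas, Christodoulou and Markakis (EC 2017) showed that no truthful mechanism does better than $\lfloor m/2\rfloor$, so the picking order is optimal there. For $2<n<m$ the source of our problem (Cohen, Eden, Eden and Vasilyan, "Plant-and-Steal: Truthful Fair Allocations via Predictions", arXiv:2406.07024, 2024) says that no mechanism better than the picking order is known. The conjecture, in the formalization we use, is: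

> For every integer $n>2$ and every constant $C\ge1$ there exists $m$ such that no truthful mechanism for $n$ agents and $m$ items achieves a $C$-approximation to the MMS.

So far the small cases favor the guess. But there is a warning in the passage from $n=2$ to $n=3$. With two agents every item must go to one of them. With a third agent whom we decide not to care about, that agent is a *bin*, and agents 1 and 2 may both do without an item. In Section 8 we build a truthful mechanism that uses a bin and guarantees agents 1 and 2, for $n=3$ and $m=8$, at least $\frac34\mu_1$ and $\frac12\mu_2$, where the picking order guarantees the second picker only $\frac13$. In general it loses only $O(\log m)$ for these two agents. So a linear bound cannot be obtained from two agents alone.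

What survives is the qualitative guess. The conjecture is true, and two agents are enough to prove it.

## 2. Two agents, a bin, and the 1-out-of-$d$ share

Since only two agents will matter, we separate the number of bundles in the benchmark from the number of agents.

**Definition (1-out-of-$d$ share).** For $d\ge1$ let
$$\mu^{(d)}(v)=\max_{(S_1,\dots,S_d)}\min_k v(S_k)$$
over partitions of $M$ into $d$ bundles. Thus $\mu_i=\mu^{(n)}(v_i)$. For values $(3,2,2,1)$ the shares for $d=1,2,3,4$ are $8,4,2,1$.

**Ramsey's theorem.** For all $N,\ell,r\ge1$ there is a finite number $R_N(\ell;r)$ such that, if $m\ge R_N(\ell;r)$, every coloring of the $N$-subsets of $[m]=\{1,\dots,m\}$ with $r$ colors admits $H\subseteq[m]$ with $|H|=\ell$ all of whose $N$-subsets have the same color. (For $N=2$, $\ell=3$, $r=2$: among six people there are three who pairwise know each other or three who pairwise do not.)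

**Theorem 1.** Let $d\ge1$ be an integer and $C\ge1$ real. Put
$$K=\lceil dC\rceil,\quad q=4K+1,\quad D=2q-2,\quad N=q^{D-1},\quad m_0=R_N\big(2N-1;\,(D-1)4^N\big).$$
Let $m\ge m_0$ and consider any deterministic mechanism for at least two agents and $m$ items which outputs pairwise disjoint bundles (items may be left unallocated). Then the following cannot both hold:

* (T) agents 1 and 2 can never gain by misreporting;
* (A) when truthful, agents $i=1,2$ always receive value at least $\mu^{(d)}(v_i)/C$.

**Corollary.** For all $n\ge2$, $C\ge1$ and all $m\ge m_0$ (computed with $d=n$), no truthful mechanism for $n$ agents and $m$ items achieves a $C$-approximation to the MMS. In particular the conjecture is true.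

*Proof of the Corollary.* Such a mechanism would satisfy (T), and (A) with $d=n$. $\square$

Theorem 1 says more than the conjecture: all large $m$ are covered, truthfulness and the guarantee are needed for two agents only, items may be discarded, and the benchmark may be the 1-out-of-$d$ share for any fixed $d$. Hence for each fixed $d$ the best factor that can be guaranteed to two agents tends to infinity with $m$: once $m\ge m_0$, no mechanism satisfying (T) guarantees the factor $C$ to both.

From here to the end of Section 6 we assume that (T) and (A) hold with $m\ge m_0$ and $M=[m]$, and look for a contradiction.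

## 3. Menus, and valuations that insist on an item

**Step 1: reduce to two reports.** Fix the reports of all agents other than 1 and 2 once and for all, say all zero. Let $f_1(u,v)$ and $f_2(u,v)$ be the bundles of agents 1 and 2 when they report $u$ and $v$. Then $f_1(u,v)\cap f_2(u,v)=\emptyset$, and (T) says that for all $u,u',v,v'$
$$u(f_1(u,v))\ge u(f_1(u',v)),\qquad v(f_2(u,v))\ge v(f_2(u,v')). \tag{1}$$

In words: fix agent 2's report $v$. The sets $f_1(u',v)$, over all $u'$, form a *menu* which does not depend on agent 1's report, and agent 1 always gets a best set of the menu for her reported valuation. The same holds for agent 2. In the picking order for $n=2$, $m=3$, for instance, agent 1's menu is $\{1\},\{2\},\{3\}$ whatever agent 2 reports. If agent 1 reports $(4,2,1)$, agent 2's menu is the single set $\{2,3\}$.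

To obtain a contradiction from (1), we want a profile at which both agents must receive the same item. So we want valuations that insist on an item whenever the menu allows it.

**Step 2: lexicographic valuations.** For an $N$-subset $X=\{x_1<\dots<x_N\}$ of $[m]$ put $x^\uparrow_p=x_p$ and $x^\downarrow_p=x_{N+1-p}$. Define
$$\mathrm{up}_X(x_p^\uparrow)=2^{-p},\qquad \mathrm{down}_X(x_p^\downarrow)=2^{-p}\qquad(1\le p\le N),$$
with value $0$ outside $X$. We call $x_p^\uparrow$ (respectively $x_p^\downarrow$) the item of *rank* $p$. So $\mathrm{up}_X$ likes small numbers best, and $\mathrm{down}_X$ likes large numbers best. For $X=\{2,5,7\}$, $\mathrm{up}_X$ gives $2,5,7$ the values $\frac12,\frac14,\frac18$, and $\mathrm{down}_X$ gives them $\frac18,\frac14,\frac12$.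

*Lexicographic property.* Let $w=\mathrm{up}_X$ or $w=\mathrm{down}_X$. If $w(T)\ge\sum_{r\le p}2^{-r}$, then $T$ contains the items of ranks $1,\dots,p$. Indeed the total value is $w(M)=1-2^{-N}$, so if $T$ misses the item of some rank $r_0\le p$, then
$$w(T)\le 1-2^{-N}-2^{-r_0}\le 1-2^{-p}-2^{-N}<1-2^{-p}=\sum_{r\le p}2^{-r}. \tag{2}$$

Combined with (1): *if some set of the menu contains the items of ranks $1,\dots,p$, then the agent with this valuation receives all of them, in particular the item of rank $p$.*

**A favorite item in common.** The simplest attempt is to let $z$ have rank $1$ in both valuations. If each agent's menu has a set containing $z$, both receive $z$, a contradiction. But the menus need not allow it. Suppose agent 2 picks first, then agent 1 picks one item from the rest. Against the report $\mathrm{up}_X$, agent 1's menu consists of the singletons $\{j\}$ with $j\ne x_1$: agent 2's favorite is never available. So the attempt stops here: a set in agent 1's menu may avoid the top rank of agent 2's valuation.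

## 4. A contested item of rank $p$ for one agent and $p'$ for the other

So we let $z$ have rank $p$ in agent 2's valuation, where $p$ is a rank that does occur in a set of agent 1's menu. Let us see what else is then needed.

We record menus by ranks. For an $N$-set $X$ put
$$\mathcal P^\uparrow(X)=\big\{\{p: x_p^\uparrow\in f_1(u,\mathrm{up}_X)\}: u\text{ a valuation}\big\},$$
$$\mathcal P^\downarrow(X)=\big\{\{p: x_p^\downarrow\in f_2(\mathrm{down}_X,v)\}: v\text{ a valuation}\big\}.$$
The first is agent 1's menu when agent 2 reports $\mathrm{up}_X$, seen through agent 2's ranks. The second is agent 2's menu when agent 1 reports $\mathrm{down}_X$, seen through agent 1's ranks.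

Consider a profile $(\mathrm{down}_A,\mathrm{up}_B)$ with $P\in\mathcal P^\uparrow(B)$, $P'\in\mathcal P^\downarrow(A)$, $p=\min P$, $p'=\min P'$. Let $z$ have rank $p$ in $B$ and rank $p'$ in $A$. Agent 1 receives $z$ if some set of her menu contains the top $p'$ items of $A$. We know one set of her menu through $P$. So we want the $p'-1$ items that precede $z$ in $A$ to sit in $B$ at ranks belonging to $P$. These ranks are larger than $p$, since $p=\min P$: *what precedes $z$ in $A$ must follow $z$ in $B$*. Symmetrically, the $p-1$ items that precede $z$ in $B$ must sit in $A$ at ranks in $P'$, which are larger than $p'$. This is why one agent uses the increasing order and the other the decreasing order: items above $z$ follow $z$ in $B$ and precede it in $A$, and items below $z$ do the opposite.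

**A toy overlay.** Take $N=5$, $P=\{2,4,5\}$, $P'=\{2,3,5\}$, so $p=p'=2$, and let $z=5$ in $\{1,\dots,9\}$. Use rank $4\in P$ and rank $3\in P'$. Take
$$B=\{4,5,6,7,8\},\qquad A=\{2,3,4,5,7\}.$$
In $B$, read upward, the ranks in $P$ are the items $5,7,8$. In $A$, read downward as $7,5,4,3,2$, the top two items are $7,5$. So a menu set with rank set $P$ in $B$ contains the top two items of $A$. Conversely the ranks $2,3,5$ of $A$ are the items $5,4,2$, and these contain $4,5$, the top two items of $B$. If the menus contain sets with these rank sets, both agents receive $5$.

Two things are required in general.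

* *Enough late ranks.* $P$ needs $p'-1$ elements beyond $p$, and $P'$ needs $p-1$ elements beyond $p'$. That is, $|P|\ge p'$ and $|P'|\ge p$.
* *$P$ and $P'$ known in advance.* They depend on $B$ and $A$, which we want to build from $P$ and $P'$. Ramsey's theorem will break this circle, by making the available rank sets the same for all $N$-subsets of some $H$.

For the first requirement we must use (A). The picking order itself offers only singletons, so some use of the guarantee is unavoidable. The natural try is a valuation uniform on $X$: the guarantee then forces a constant fraction of the ranks into some $P$. But this is not enough. If $P$ and $P'$ are both the last $k$ ranks with $k\le N/2$, then $p=N-k+1>k=|P'|$, and the requirement fails. The set $P$ must have a fairly early element as well as many later ones, and "early" must be measured by the same yardstick for both agents. This is what the next section arranges.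

## 5. Every menu contains a wide set

**Step 1: groups of ranks growing geometrically.** The purpose is that a fixed fraction of any group outweighs all earlier groups together. Let $n_1=1$, $N_t=n_1+\dots+n_t$ and $n_{t+1}=4K N_t$. Then $N_{t+1}=(1+4K)N_t=qN_t$, so $N_t=q^{t-1}$ and $N_D=q^{D-1}=N$. The sizes $n_t$ increase with $t$. Split $[N]$ into consecutive intervals $G_1,\dots,G_D$ with $|G_t|=n_t$, so that $G_1\cup\dots\cup G_t=[1,N_t]$. For $K=1$ the sizes start $1,4,20,100$ and the sums start $1,5,25,125$.

**Step 2: a set that is substantial in two groups.** A valuation giving each of $q$ groups total weight $1$ forces the guaranteed bundle to take a good fraction of at least two of them.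

**Lemma 1.** For every $N$-set $X$ and every $\Lambda\subseteq[D]$ with $|\Lambda|=q$, there is $P\in\mathcal P^\uparrow(X)$ such that $|P\cap G_t|\ge n_t/(4K)$ for at least two $t\in\Lambda$. The same holds for $\mathcal P^\downarrow(X)$.

*Proof.* Let $u(x_p^\uparrow)=1/n_t$ if $p\in G_t$ with $t\in\Lambda$, and $u=0$ on all other items. Each group of $\Lambda$ contributes total value $1$, so $u(M)=q$, and every item is worth at most $1$.

We bound $\mu^{(d)}(u)$ from below. Start with $d$ empty bundles and add the items one by one, each to a currently least valuable bundle. The difference between the largest and the smallest bundle value stays at most $1$: before an addition it is at most $1$; the bundle that grows was a smallest one and grows by at most $1$, so it exceeds the old minimum by at most $1$, and so does every other bundle, while the minimum does not decrease. If $b$ is the final minimum, then $q=u(M)\le d(b+1)$. Hence $\mu^{(d)}(u)\ge b\ge q/d-1\ge q/(2d)$; the last inequality needs $q\ge2d$, and indeed $q=4K+1\ge4d$.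

Now let agent 1 have and report $u$ while agent 2 reports $\mathrm{up}_X$, and let $S=f_1(u,\mathrm{up}_X)$. By (A) and $dC\le K$,
$$u(S)\ge\frac{q}{2dC}\ge\frac{q}{2K}=2+\frac1{2K}>2. \tag{3}$$
Let $P=\{p:x_p^\uparrow\in S\}\in\mathcal P^\uparrow(X)$. Then $u(S)=\sum_{t\in\Lambda}|P\cap G_t|/n_t$, a sum of $q$ terms, each at most $1$. If at most one term were $\ge\frac1{4K}$, the sum would be at most $1+\frac{q-1}{4K}=2$, contradicting (3).

For $\mathcal P^\downarrow(X)$ do the same with agent 2: let $v(x_p^\downarrow)=1/n_t$ for $p\in G_t$, $t\in\Lambda$, let $v=0$ elsewhere, and use $f_2(\mathrm{down}_X,v)$. $\square$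

**Step 3: wide sets.** We now isolate the property that the overlay needs.

**Definition.** For $s\in[D-1]$ call $P\subseteq[N]$ *$s$-wide* if
$$P\cap[1,N_s]\ne\emptyset\quad\text{and}\quad|P\cap(N_s,N]|\ge N_s.$$

For $K=1$ and $s=2$, for instance, an $s$-wide set has an element among the ranks $1,\dots,5$ and at least $5$ elements beyond rank $5$.

A set that is substantial in a group up to $s$ and in a group beyond $s$ is $s$-wide. Precisely, suppose $t\le s<t'$, $|P\cap G_t|\ge n_t/(4K)$ and $|P\cap G_{t'}|\ge n_{t'}/(4K)$. The first inequality gives $P\cap G_t\ne\emptyset$, and $G_t\subseteq[1,N_s]$. The second gives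
$$|P\cap G_{t'}|\ge\frac{n_{t'}}{4K}\ge\frac{n_{s+1}}{4K}=N_s,$$
and $G_{t'}\subseteq(N_s,N]$.

**Step 4: a common threshold for both agents.** Lemma 1 yields two groups but does not tell us which. Since $\Lambda$ is ours to choose, only few thresholds $s$ can fail.

**Lemma 2.** For every $N$-set $X$ there are $s\in[D-1]$ and $s$-wide sets $P\in\mathcal P^\uparrow(X)$, $P'\in\mathcal P^\downarrow(X)$.

*Proof.* Call $s\in[D-1]$ bad if no member of $\mathcal P^\uparrow(X)$ is $s$-wide. Suppose there were $q-1$ distinct bad values $s_1,\dots,s_{q-1}$. Apply Lemma 1 to $\Lambda=\{s_1,\dots,s_{q-1},D\}$, which has $q$ elements. It gives $t<t'$ in $\Lambda$ and $P\in\mathcal P^\uparrow(X)$ with $|P\cap G_t|\ge n_t/(4K)$ and $|P\cap G_{t'}|\ge n_{t'}/(4K)$. Since $t<t'\le D$, we have $t=s_i$ for some $i$. Then $t\le s_i<t'$, so by Step 3 $P$ is $s_i$-wide, a contradiction.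

So at most $q-2$ values are bad for $\mathcal P^\uparrow(X)$. In the same way, at most $q-2$ are bad for $\mathcal P^\downarrow(X)$. Since $D-1=2q-3>2(q-2)$, some $s\in[D-1]$ is bad for neither. $\square$

## 6. One color for all $N$-sets, and the overlay

**Step 1: make the rank sets independent of the set.** For each $N$-set $X\subseteq[m]$ choose a triple $(s,P,P')$ as in Lemma 2 and call it the color $c(X)$. There are $D-1$ possible values of $s$ and at most $2^N$ each of $P$ and $P'$, hence at most $(D-1)4^N$ colors. Since $m\ge m_0$, Ramsey's theorem gives
$$H=\{h_1<\dots<h_{2N-1}\}\subseteq[m]$$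
all of whose $N$-subsets have the same color. Call it $(s,P,P')$ from now on.

**Step 2: choose the ranks to be matched.** Let $p=\min P$ and $p'=\min P'$. As $P$ and $P'$ are $s$-wide with the same $s$, we have $p,p'\le N_s$, and
$$|P\cap(N_s,N]|\ge N_s>p'-1,\qquad|P'\cap(N_s,N]|\ge N_s>p-1.$$
So we can choose
$$Q\subseteq P\cap(N_s,N],\ |Q|=p'-1,\qquad Q'\subseteq P'\cap(N_s,N],\ |Q'|=p-1.$$
All elements of $Q$ exceed $N_s\ge p$, and all elements of $Q'$ exceed $N_s\ge p'$.

**Step 3: build $A$ and $B$ around the middle item.** Let $z=h_N$. There are $N-1$ elements of $H$ on each side of $z$. Choose $N-p$ of those above $z$ and name them increasingly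
$$w_{p+1}<w_{p+2}<\dots<w_N.$$
Choose $N-p'$ of those below $z$ and name them decreasingly
$$l_{p'+1}>l_{p'+2}>\dots>l_N.$$
This is possible because $p,p'\ge1$. By Step 2, $w_r$ is defined for every $r\in Q$, and $l_r$ for every $r\in Q'$. Set
$$B=\{l_r:r\in Q'\}\cup\{z\}\cup\{w_{p+1},\dots,w_N\},\qquad A=\{w_r:r\in Q\}\cup\{z\}\cup\{l_{p'+1},\dots,l_N\}.$$
Here $|B|=(p-1)+1+(N-p)=N$ and $|A|=(p'-1)+1+(N-p')=N$. Read the ranks off:

* In increasing order, the first $p-1$ elements of $B$ are the items $l_r$, $r\in Q'$, which lie below $z$; then $b_p^\uparrow=z$, and $b_r^\uparrow=w_r$ for $r>p$.
* In decreasing order, the first $p'-1$ elements of $A$ are the items $w_r$, $r\in Q$, which lie above $z$; then $a_{p'}^\downarrow=z$, and $a_r^\downarrow=l_r$ for $r>p'$.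

Both $A$ and $B$ are $N$-subsets of $H$, so $c(A)=c(B)=(s,P,P')$.

**Step 4: both agents receive $z$.** Consider the profile $(\mathrm{down}_A,\mathrm{up}_B)$.

*Agent 1.* Since $P\in\mathcal P^\uparrow(B)$, there is $u$ such that $S=f_1(u,\mathrm{up}_B)$ satisfies
$$\{r:b_r^\uparrow\in S\}=P\supseteq\{p\}\cup Q.$$
As $b_p^\uparrow=z$ and $b_r^\uparrow=w_r$ for $r\in Q$, the set $S$ contains $\{z\}\cup\{w_r:r\in Q\}=\{a_1^\downarrow,\dots,a_{p'}^\downarrow\}$. Hence $\mathrm{down}_A(S)\ge\sum_{r\le p'}2^{-r}$, and by (1) the set $f_1(\mathrm{down}_A,\mathrm{up}_B)$ has at least this $\mathrm{down}_A$-value. By the lexicographic property it contains $a_{p'}^\downarrow=z$.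

*Agent 2.* Since $P'\in\mathcal P^\downarrow(A)$, there is $v$ such that $R=f_2(\mathrm{down}_A,v)$ satisfies
$$\{r:a_r^\downarrow\in R\}=P'\supseteq\{p'\}\cup Q'.$$
As $a_{p'}^\downarrow=z$ and $a_r^\downarrow=l_r$ for $r\in Q'$, the set $R$ contains $\{z\}\cup\{l_r:r\in Q'\}=\{b_1^\uparrow,\dots,b_p^\uparrow\}$. Hence $\mathrm{up}_B(R)\ge\sum_{r\le p}2^{-r}$, by (1) the set $f_2(\mathrm{down}_A,\mathrm{up}_B)$ has at least this $\mathrm{up}_B$-value, and by the lexicographic property it contains $b_p^\uparrow=z$.

The two bundles are disjoint and both contain $z$. This contradiction proves Theorem 1, and with it the conjecture. $\blacksquare$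

## 7. Strictly positive values

The proof used valuations that vanish on most items. This is not essential.

**Addition to Theorem 1.** Theorem 1 remains true if only strictly positive valuations are allowed.

*Proof.* Given $m\ge m_0$, choose $\eta>0$ with $\eta m<2^{-N}$. Add $\eta$ to every item value in every valuation used above, writing $w^\eta$ for the perturbed $w$; so $w^\eta(S)=w(S)+\eta|S|$. The fixed reports of the other agents may be any positive valuations, and the menus are indexed over positive valuations. Two places must be checked.

*Lemma 1.* The share does not decrease, so $\mu^{(d)}(u^\eta)\ge q/(2d)$, and (A) gives $u^\eta(S)\ge\frac q{2K}$. Therefore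
$$u(S)\ge\frac q{2K}-\eta m=2+\frac1{2K}-\eta m>2,$$
because $\eta m<2^{-N}\le\frac1{2K}$; the last inequality holds since $2^N\ge N\ge q>2K$. The rest of that proof speaks only of $u(S)$.

*Lexicographic property.* By (2), a set $T$ missing one of the top $p$ items has
$$w^\eta(T)\le\sum_{r\le p}2^{-r}-2^{-N}+\eta m<\sum_{r\le p}2^{-r},$$
and any set containing the top $p$ items has perturbed value larger than $\sum_{r\le p}2^{-r}$. So if the menu has a set containing the top $p$ items, the set received under truthfulness contains them too.

Everything else is unchanged. $\square$

## 8. A binary tree that serves two agents within $O(\log m)$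

We return to the second guess of Section 1. The bound that Theorem 1 gives grows extremely slowly. Could one improve it to a linear bound, still looking only at agents 1 and 2? No.

**Theorem 2.** Let $n\ge3$, $m\ge2$, $L=\lceil\log_2m\rceil$. There is a truthful mechanism for $n$ agents, allocating all items, in which agent 1 always gets at least $\frac n{L+1}\mu_1$ and agent 2 always gets at least $\frac{n-1}{L+1}\mu_2$ (with no guarantee for the others).

The plan is to offer each agent a menu which is a partition of (almost) all of $M$ into about $\log m$ parts. The best part is then worth the average or more. The partitions must be chosen so that the two agents never pick intersecting parts.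

**Step 1: the tree and its partitions.** Fix a binary tree of depth at most $L$ with leaf set $M$, every internal node having two children (halve the sets repeatedly). Identify a node with the set of leaves below it. For a node $X$ let $F(X)$ consist of $X$ and the siblings of all non-root nodes on the path from the root to $X$, including the sibling of $X$. If $X$ has depth $h$, then $F(X)$ is a partition of $M$ into $h+1\le L+1$ parts. For a child $P$ of $X$,
$$F(P)=(F(X)\setminus\{X\})\cup\mathrm{children}(X). \tag{4}$$
Applying (4) repeatedly, if $Z$ is a proper descendant of $X$, then $F(Z)$ consists of $F(X)\setminus\{X\}$ and proper descendants of $X$.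

**Step 2: breaking ties.** Fix a linear order of the nodes in which ancestors precede descendants. Write $X>_vY$ if $v(X)>v(Y)$, or if $v(X)=v(Y)$ and $X$ precedes $Y$. This is a strict linear order, and every node beats its proper descendants: it is worth at least as much and it precedes them. "Best" refers to $>_v$.

**Step 3: a node for each valuation.** We walk down from the root as long as the best child beats everything left aside. At a current node $X$: if $X$ is a leaf, stop. Otherwise let $P$ be the best child of $X$. If some $Y\in F(X)\setminus\{X\}$ has $Y>_vP$, stop. Otherwise move to $P$. Let $X(v)$ be the final node. It is not the root: since $m\ge2$ the root is not a leaf, and $F(\mathrm{root})\setminus\{\mathrm{root}\}=\emptyset$, so the first move is always made. Hence $F(X(v))\setminus\{X(v)\}$ is nonempty; let $Y(v)$ be its best element. Then: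

* (i) every node $X'$ on the path from the root to $X(v)$ is the best element of $F(X')$;
* (ii) $Y(v)>_vZ$ for every proper descendant $Z$ of $X(v)$ (vacuous if $X(v)$ is a leaf).

For (i): the root is the only element of $F(\mathrm{root})$. If the walk moves from $X$ to $P$, then by (4) the set $F(P)$ consists of $P$, its sibling, which $P$ beats, and $F(X)\setminus\{X\}$, no element of which beats $P$. For (ii): if $X(v)$ is not a leaf, the walk stopped because some $Y\in F(X(v))\setminus\{X(v)\}$ beats the best child. Then $Y(v)$ beats both children, and hence all proper descendants.

**Step 4: the mechanism.** Let $X_i=X(v_i)$ for $i=1,2$, and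
$$G(X_1)=(F(X_1)\setminus\{X_1\})\cup\mathrm{children}(X_1).$$
Agent 1 gets the $>_{v_1}$-best element of $F(X_2)$. Agent 2 gets the $>_{v_2}$-best element of $G(X_1)$. Agent 3 gets all remaining items. Each of agents 1 and 2 gets a best element of a menu independent of her own report, and the other reports are ignored. So the mechanism is truthful, provided that the two bundles are always disjoint.

*Example.* Let $M=\{1,2,3,4\}$, with nodes in the order $M,\{1,2\},\{3,4\},\{1\},\{2\},\{3\},\{4\}$. Let $v_1=(5,1,1,1)$ and $v_2=(1,1,1,1)$. For $v_1$ the walk goes to $\{1,2\}$, then to $\{1\}$, since $5$ beats $v_1(\{3,4\})=2$; so $X_1=\{1\}$. For $v_2$ it goes to $\{1,2\}$ (a tie, decided by the order) and stops there, since $\{3,4\}$ beats $\{1\}$; so $X_2=\{1,2\}$. Agent 1 chooses from $F(X_2)=\{\{1,2\},\{3,4\}\}$ and gets $\{1,2\}$. Agent 2 chooses from $G(X_1)=\{\{2\},\{3,4\}\}$ and gets $\{3,4\}$.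

**Step 5: the two bundles are disjoint.** There are four possible positions of $X_1$ and $X_2$ in the tree.

*$X_1=X_2=X$.* By (i) for $v_1$, agent 1 gets $X$. Agent 2 chooses from $F(X)\setminus\{X\}$, whose best element is $Y(v_2)$, and the children of $X$, which $Y(v_2)$ beats by (ii). So she gets $Y(v_2)\in F(X)\setminus\{X\}$, disjoint from $X$.

*$X_1$ a proper ancestor of $X_2$.* The set $F(X_2)$ consists of $F(X_1)\setminus\{X_1\}$ and proper descendants of $X_1$. By (ii) for $v_1$, agent 1 gets $Y(v_1)$, which is disjoint from $X_1$. Let $P$ be the child of $X_1$ towards $X_2$. By (4), $G(X_1)=F(P)$. As $P$ lies on the path from the root to $X_2$, (i) for $v_2$ says that agent 2 gets $P\subset X_1$.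

*$X_2$ a proper ancestor of $X_1$.* As $X_2$ lies on the path from the root to $X_1$, (i) for $v_1$ says that agent 1 gets $X_2$. The set $F(X_1)$ consists of $F(X_2)\setminus\{X_2\}$ and proper descendants of $X_2$. Passing to $G(X_1)$ we drop $X_1$ and add its children, and all of these are proper descendants of $X_2$. So $G(X_1)$ again consists of $F(X_2)\setminus\{X_2\}$ and proper descendants of $X_2$. By (ii) for $v_2$, agent 2 gets $Y(v_2)$, disjoint from $X_2$.

*$X_1,X_2$ incomparable.* Let $P_1\supseteq X_1$ and $P_2\supseteq X_2$ be the distinct children of their lowest common ancestor, and $\Phi=F(P_1)=F(P_2)$. By (i), $P_i$ is $>_{v_i}$-best in $\Phi$. The set $F(X_2)$ consists of $\Phi\setminus\{P_2\}$, which contains $P_1$, and descendants of $P_2$ (possibly $P_2$ itself). For $v_1$, $P_1$ beats $P_2$ and hence all its descendants, so agent 1 gets $P_1$. The set $G(X_1)$ consists of $\Phi\setminus\{P_1\}$, which contains $P_2$, and descendants of $P_1$. For $v_2$, $P_2$ beats all of these, so agent 2 gets $P_2$. And $P_1\cap P_2=\emptyset$.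

**Step 6: the guarantees.** For every $i$ we have $v_i(M)\ge n\mu_i$, since $M$ splits into $n$ bundles worth at least $\mu_i$ each. The set $F(X_2)$ partitions $M$ into at most $L+1$ parts, so agent 1 gets at least $v_1(M)/(L+1)\ge n\mu_1/(L+1)$.

For agent 2, suppose first that $X_1$ is not a leaf. Then its depth is at most $L-1$, so $F(X_1)$ has at most $L$ parts, and $G(X_1)$ partitions $M$ into at most $L+1$ parts. She gets at least $v_2(M)/(L+1)\ge n\mu_2/(L+1)$. If $X_1$ is a leaf, $G(X_1)=F(X_1)\setminus\{X_1\}$ partitions $M$ minus one item into at most $L$ parts. Removing one item from an MMS partition of agent 2 leaves $n-1$ bundles untouched, so the remaining items are worth at least $(n-1)\mu_2$ to her, and she gets at least $(n-1)\mu_2/L\ge(n-1)\mu_2/(L+1)$. $\square$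

For $n=3$, $m=8$ we have $L=3$, which gives the fractions $\frac34$ and $\frac12$ announced in Section 1.

For $n\ge3$ and $d=n$, the mechanism of Theorem 2 satisfies (T) and satisfies (A) with $C=\max\{1,\frac{L+1}{n-1}\}$. So for the two-agent requirement of Theorem 1 the true factor lies between $\omega(1)$ and $O(\log m)$, and an argument which, like the proof of Theorem 1, uses only the guarantees of two agents cannot give more than $O(\log m)$. The lower bound of Theorem 1 is unbounded, but only of the very slow Ramsey type, and no claim is made here about the exact growth rate for $n>2$ when all agents must be served.
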